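
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{An extremal rotation vector that is not realized on the support of its measure}


\begin{abstract}
Let $f$ be a torus diffeomorphism homotopic to the identity whose rotation set has nonempty interior, and let $\mu$ be an invariant measure whose rotation vector $\rho(\mu)$ is an extremal point of the rotation set. Must every point of $\mathrm{supp}(\mu)$ have rotation vector $\rho(\mu)$? We construct an example showing that the answer is no in general. In the example $\rho(\mu)$ is not a vertex, and its supporting line meets the rotation set in a nondegenerate segment, which is the case that was left open. The example is of class $C^{1+\epsilon}$ for every $\epsilon<1$. It is the time-one map of a Denjoy flow with one stopping point and integer return times on the Denjoy Cantor set, composed with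 a one-sided shear that the measure does not see. In this example no compact invariant set realizes $\rho(\mu)$.
\end{abstract}

\section{The question and the answer}

\subsection{Rotation sets and realization}

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, with covering map $\pi:\mathbb R^2\to\mathbb T^2$. Let $f$ be a homeomorphism of $\mathbb T^2$ homotopic to the identity, and let $\widetilde f:\mathbb R^2\to\mathbb R^2$ be a lift of $f$. The \emph{rotation set} of $\widetilde f$ is
\[
\rho(\widetilde f)=\Big\{q\in\mathbb R^2:\ q=\lim_{i\to\infty}\frac{\widetilde f^{\,n_i}(\widetilde x_i)-\widetilde x_i}{n_i}\ \text{for some }\widetilde x_i\in\mathbb R^2,\ n_i\to\infty\Big\}.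
\]
It collects all asymptotic average displacements, and it is a compact convex set. The displacement $\Delta(x)=\widetilde f(\widetilde x)-\widetilde x$, where $\widetilde x\in\pi^{-1}(x)$, is a well-defined continuous function on $\mathbb T^2$. Let $M_{inv}(f)$ be the set of $f$-invariant Borel probability measures. The \emph{rotation vector} of $\mu\in M_{inv}(f)$ is $\rho(\mu)=\int\Delta\,d\mu$. We shall use two standard facts.

\smallskip
\emph{Rotation vectors of measures lie in $\rho(\widetilde f)$.} If $\nu$ is ergodic, Birkhoff's theorem gives $(\widetilde f^{\,k}(\widetilde x)-\widetilde x)/k\to\rho(\nu)$ for $\nu$-a.e.\ $x$, so $\rho(\nu)\in\rho(\widetilde f)$. A general $\rho(\mu)$ is an average of rotation vectors of ergodic components, hence lies in the compact convex set $\rho(\widetilde f)$.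

\smallskip
\emph{Every $q\in\rho(\widetilde f)$ is the rotation vector of a measure.} If $q=\lim(\widetilde f^{\,n_i}(\widetilde x_i)-\widetilde x_i)/n_i$, then $q=\lim\int\Delta\,d\nu_i$ with $\nu_i=\frac1{n_i}\sum_{l<n_i}\delta_{f^l(x_i)}$, where $x_i=\pi(\widetilde x_i)$. Any weak limit $\nu$ of $(\nu_i)$ is invariant and satisfies $\rho(\nu)=q$.

\smallskip
A compact invariant set $K\subset\mathbb T^2$ \emph{realizes} a vector $v$ if $\lim_{k\to\infty}(\widetilde f^{\,k}(\widetilde x)-\widetilde x)/k=v$ for \emph{every} $x\in K$ and $\widetilde x\in\pi^{-1}(x)$. Given $\mu$, the natural candidate for a set realizing $\rho(\mu)$ is $\mathrm{supp}(\mu)$. When $\rho(\mu)$ is an average of different vectors one expects nothing of the kind. If $\rho(\mu)$ is an extremal point of $\rho(\widetilde f)$, however, it can be an average of points of $\rho(\widetilde f)$ only if almost all of them equal $\rho(\mu)$. So almost every ergodic component of $\mu$ has rotation vector $\rho(\mu)$, and by Birkhoff's theorem $\mu$-almost every point has rotation vector $\rho(\mu)$.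 The question is whether ``almost every point'' can be replaced by ``every point of the support''.

We recall the convexity terms. Let $K\subset\mathbb R^2$ be compact and convex. A \emph{supporting line} to $K$ at $z\in K$ is a line through $z$ such that $K$ lies in one of the two closed half-planes that it bounds. A point $z\in K$ is \emph{extremal} if, whenever it is a convex combination of $z_1,z_2\in K$, either $z=z_1$ or $z=z_2$. An extremal point is a \emph{vertex} if $K$ has at least two supporting lines there. An extremal point that is not a vertex has a unique supporting line.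

The following is known. Let $f$ be a diffeomorphism in $\mathrm{Diff}^{1+\epsilon}_0(\mathbb T^2)$, that is, of class $C^{1+\epsilon}$ and homotopic to the identity. Suppose that $\rho(\widetilde f)$ has nonempty interior, and let $\mu\in M_{inv}(f)$ with $\rho(\mu)\in\partial\rho(\widetilde f)$.
\begin{itemize}
\item[(a)] If $\rho(\mu)$ is a vertex, then $\mathrm{supp}(\mu)$ realizes $\rho(\mu)$. Moreover, there is $M_\mu>0$ such that $\|\widetilde f^{\,k}(\widetilde x)-\widetilde x-k\rho(\mu)\|<M_\mu$ for all $x\in\mathrm{supp}(\mu)$, all $\widetilde x\in\pi^{-1}(x)$ and all $k>0$.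
\item[(b)] If $\rho(\mu)$ is extremal but not a vertex, and its supporting line meets $\rho(\widetilde f)$ only in $\{\rho(\mu)\}$, then $\mathrm{supp}(\mu)$ realizes $\rho(\mu)$.
\end{itemize}
In addition, by a result of Franks, rational extremal points are realized by periodic orbits. One case remains: $\rho(\mu)$ is extremal, is not a vertex, and its unique supporting line meets $\rho(\widetilde f)$ in a nondegenerate segment. Addas-Zanata \cite{AZ} left open whether $\mathrm{supp}(\mu)$ realizes $\rho(\mu)$ for general extremal points. Statements (a) and (b) suggest that it does. It need not.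

\begin{theorem}\label{thm:main}
There are a diffeomorphism $f$ of $\mathbb T^2$, isotopic to the identity and of class $C^{1+\epsilon}$ for every $\epsilon\in(0,1)$, a lift $\widetilde f$, a fixed point $p$ of $f$ with $\widetilde f(\widetilde p)=\widetilde p$ for $\widetilde p\in\pi^{-1}(p)$, a measure $\mu\in M_{inv}(f)$, and a vector $v\ne0$ such that:
\begin{enumerate}
\item[(1)] $R:=\rho(\widetilde f)$ has nonempty interior and $\rho(\mu)=v$.
\item[(2)] Some line $L$ of irrational slope through $0$ is a supporting line of $R$, and $R\cap L=[0,v]$. Hence $v$ is an extremal point of $R$.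
\item[(3)] $p\in\mathrm{supp}(\mu)$. Hence $\mathrm{supp}(\mu)$ does not realize $v$.
\item[(4)] No nonempty compact $f$-invariant set realizes $v$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
For $f,\mu$ as in Theorem~\ref{thm:main}, $\rho(\mu)$ is an extremal point of $\rho(\widetilde f)$ that is not a vertex, its unique supporting line meets $\rho(\widetilde f)$ in the nondegenerate segment $[0,v]$, and $\mathrm{supp}(\mu)$ does not realize $\rho(\mu)$. Every point of $[0,v]$ is the rotation vector of an invariant measure on $\mathrm{supp}(\mu)$.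
\end{corollary}

\begin{proof}
If $v$ were a vertex, then $\mathrm{supp}(\mu)$ would realize $v$ by (a), contrary to (3). So the supporting line at $v$ is unique. It is the line $L$ of (2), which supports $R$ and passes through $v$. The measures $s\mu+(1-s)\delta_p$, $s\in[0,1]$, live on $\mathrm{supp}(\mu)$ and have rotation vectors $sv$.
\end{proof}

So we are exactly in the case that (a) and (b) leave out. The mechanism is that a typical point of $\mathrm{supp}(\mu)$ passes near the fixed point $p$ again and again, but so rarely that its mean speed stays positive. The vector $0$ of $p$ lies on the same face $[0,v]$, so these passages do not push the average displacement off the supporting line. Section~\ref{sec:remarks} explains why, conversely, only points of $L\cap R$ can occur as limits of average displacements on $\mathrm{supp}(\mu)$. The map $f$ is not $C^2$ (Remark~\ref{rem:C2}), and we claim nothing for $C^2$ diffeomorphisms.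

\section{Two model maps}\label{sec:models}

The construction superposes two mechanisms. Each of them can be seen by hand in a simpler setting, where a rotation takes the place of the Denjoy diffeomorphism used later. Let $\alpha\in(0,1)$ be irrational and put $\eta=(1,-\alpha)$, so that $\langle(\alpha,1),\eta\rangle=0$.

\subsection{A stopping point of finite mean}\label{ss:model1}

Fix $\epsilon\in(0,1)$ and let $u:\mathbb T^2\to[0,1]$ vanish only at $p$, be equal to $\|z-p\|^{1+\epsilon}$ near $p$, and be smooth elsewhere. The vector field $X=u\cdot(\alpha,1)$ is $C^{1+\epsilon}$. Let $\varphi_s$ be its flow. Since $1+\epsilon<2$, the constant $c=\int u^{-1}\,d\mathrm{Leb}$ is finite. The probability measure $\mu=c^{-1}u^{-1}\,d\mathrm{Leb}$ is $\varphi_s$-invariant: for $g\in C^1$ with compact support in $\mathbb T^2\setminus\{p\}$, the functions $g\circ\varphi_s$ have the same property and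
\[
\frac{d}{ds}\int (g\circ\varphi_s)\,u^{-1}\,d\mathrm{Leb}=\int\langle\nabla(g\circ\varphi_s),(\alpha,1)\rangle\,d\mathrm{Leb}=0 .
\]
The displacement of the time-one map is $\int_0^1X(\varphi_s(z))\,ds$. So $\rho(\mu)=\int X\,d\mu=c^{-1}(\alpha,1)=:v$. The support of $\mu$ is $\mathbb T^2$, and it contains $p$, whose rotation vector is $0$.

The rotation set is exactly $[0,v]$. Indeed, in time $n$ the orbit of $z\neq p$ moves by $r(\alpha,1)$ with $r\ge0$, where $n=\int_0^r u(z+s(\alpha,1))^{-1}ds$. For each $k$ the function $\min(u^{-1},k)$ is continuous, and its averages along the uniquely ergodic linear flow converge uniformly. So $n/r\ge\int\min(u^{-1},k)\,d\mathrm{Leb}-o(1)$ as $r\to\infty$, uniformly in $z$. Now let $n\to\infty$, with $z$ depending on $n$. Where $r$ stays bounded, $r/n\to0$. Where $r\to\infty$, letting $k\to\infty$ shows that no limit of $r/n$ exceeds $1/c$. So the rotation set lies in $[0,v]$, and it is convex and contains $0$ and $v$.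

Thus $v$ is extremal and $\mathrm{supp}(\mu)$ does not realize it. The hypothesis that fails is that the rotation set have interior. The regularity is also visible here: a $C^2$ function $u\ge0$ with a zero at $p$ satisfies $u\le \mathrm{const}\cdot\|z-p\|^2$, and then $u^{-1}$ is not integrable.

\subsection{A shear that some orbits do not see}\label{ss:model2}

To give the rotation set interior we must leave the foliation, but only where $\mu$ does not notice. Let $\sigma:[0,1]\to[0,1]$ be smooth with $\sigma=0$ on $[0,\frac34]$ and $\sigma=1$ near $1$. Take the vector field $(\alpha\sigma'(t),u(t))$, 1-periodic in $t$, with $u$ smooth, $0<u\le1$, $u=1$ off $(\frac12,\frac34)$, and $\int_0^1dt/u(t)=N$ an \emph{integer}. Its orbits are vertical for $0\le t\le\frac34$ and then move by $\alpha$ to the right: the orbit of $(x,0)$ reaches $(x+\alpha,1)$ at time $N$. At the integer times $1,\dots,N-1$ it lies in $\{\frac12\le t<1\}$. So the time-one map $\Phi$ makes the orbit of $(x,0)$ jump over the strip $\{0<t<\frac12\}$.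

Now put $f=P\circ\Phi$ with $P(x,t)=(x-\beta(t),t)$, where $\beta\ge0$ is smooth, supported in $(0,\frac12)$ mod $1$, and $\beta(\frac14)=\alpha$. On level $0$ nothing has changed: $\widetilde f^{\,N}(x,0)=(x+\alpha,1)$, and $\frac1N(\alpha,1)\in\rho(\widetilde f)$. The point $(0,\frac14)$, on the other hand, is pushed back: $\widetilde f^{\,N}(0,\frac14)=(\alpha-\beta(\tfrac14),\frac54)=(0,\frac54)$. So $(0,\frac1N)\in\rho(\widetilde f)$. Moreover, since $\beta\ge0$, the shear pushes only to the left of the foliation. The function $H(x,t)=x-\alpha\sigma(t)$, $t\in[0,1]$, extended by $H(x,t+1)=H(x,t)-\alpha$, is constant along flow orbits and satisfies $H\circ\widetilde f\le H$. It differs from $\langle\cdot,\eta\rangle$ by a bounded function, so $\rho(\widetilde f)\subset\{\langle\cdot,\eta\rangle\le0\}$, with $\frac1N(\alpha,1)$ on the boundary line. This time the rotation set is degenerate because every orbit has average vertical speed $\frac1N$.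

\subsection{Combining them}

We want a flow whose passage time $T$ from $\{t=0\}$ to $\{t=1\}$ is infinite at one point $c_0$ and finite elsewhere, with finite mean as in Section~\ref{ss:model1}, and integer-valued on the orbits carrying $\mu$ as in Section~\ref{ss:model2}. Over a rotation of the circle this is impossible. The orbits carrying $\mu$ would cross $\{t=0\}$ in a dense set, so $T$, being continuous on the connected set $\mathbb R/\mathbb Z\setminus\{c_0\}$, would take only integer values and be constant there, while $T\to\infty$ at $c_0$. A Cantor set presents no such obstruction. So we replace the rotation by a Denjoy diffeomorphism $h$, whose unique invariant measure lives on a Cantor set, and let $T$ change from one integer to another inside the gaps. Leaves through gaps do not meet $\mathrm{supp}(\mu)$, and the shear may act on them freely.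

Two quantities must be balanced. If $T=N_j$ at a distance from $c_0$ corresponding to rotation distance $d_j$, the mean of $T$ is finite when $\sum N_jd_j$ converges. A stopping point with a quadratic zero in $t$ gives $T\approx a^{-1/2}$, where $a(x)$ is the minimal speed on the leaf. So $a$ must change by about $N_j^{-2}$ inside a gap of some length $e_j$, and $a\in C^{1+\epsilon}$ requires $N_j^{-2}\lesssim e_j^{1+\epsilon}$. With $d_j\approx e_j$ up to logarithms, $N_j\approx1/d_j$ up to a logarithmic factor does both, for every $\epsilon<1$.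

\section{A Denjoy diffeomorphism with explicit gaps}\label{sec:denjoy}

We need gaps whose position \emph{and} length are known, and so choose the golden rotation. From now on let $\alpha=\frac{\sqrt5-1}2$, so $\alpha^2+\alpha=1$, and let $F_n$ be the Fibonacci numbers, $F_0=0$, $F_1=1$. By induction on $n\ge1$,
\[
\alpha^n=(-1)^{n+1}(F_n\alpha-F_{n-1}),\qquad F_n\le\alpha^{-(n-1)} ,
\]
the second because $\alpha^{-(n-1)}+\alpha^{-(n-2)}=\alpha^{-n}(\alpha+\alpha^2)=\alpha^{-n}$. For $j\ge1$ put
\[
k_j=F_{2j+1}\le\alpha^{-2j},\qquad d_j=\alpha^{2j+1}=k_j\alpha-F_{2j}\in(0,1).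
\]
Thus $d_j\downarrow0$ is the position on the circle of the $k_j$-th point of the rotation orbit of $0$.

\subsection{Gap lengths and a H\"older lemma}

Let $\Lambda(y)=1/(y\log^2y)$ and $\ell_k=\kappa\Lambda(|k|+29)$, with $\kappa$ chosen so that $\sum_{k\in\mathbb Z}\ell_k=1$. Put $\lambda_k=\ell_{k+1}/\ell_k-1$. For $y\ge e$ we have $\log(y+1)\le\log y+\frac1y\le(1+\frac1y)\log y$, hence
\[
1\le\frac{\Lambda(y)}{\Lambda(y+1)}=\Big(1+\frac1y\Big)\Big(\frac{\log(y+1)}{\log y}\Big)^2\le\Big(1+\frac1y\Big)^3\le1+\frac7y .
\]
If $k\ge0$ this gives $|\lambda_k|\le7/(k+29)$, and if $k<0$ it gives $|\lambda_k|\le7/(|k|+28)$. So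
\begin{equation}\label{eq:lambda}
|\lambda_k|\le\frac7{|k|+28}\le\frac14\qquad(k\in\mathbb Z).
\end{equation}
The logarithm makes $\sum\ell_k$ converge while $|\lambda_k|\ell_k^{-\epsilon}$ stays bounded for every $\epsilon<1$.

Fix a $C^\infty$ function $w\ge0$ with compact support in $(0,1)$, $\int w=1$ and $\max w\le2$. The next lemma will be used twice.

\begin{lemma}\label{lem:bumps}
Let $\mathcal G$ be a family of pairwise disjoint bounded open intervals, let $b_G\in\mathbb R$ for $G\in\mathcal G$, and let $\epsilon\in(0,1]$ with $B=\sup_G|b_G|\,|G|^{-\epsilon}<\infty$. The function $q$ equal to $b_G\,w((x-\inf G)/|G|)$ on $G$ and to $0$ off $\bigcup\mathcal G$ is $\epsilon$-H\"older with constant $2B\,\mathrm{Lip}(w)$.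
\end{lemma}

\begin{proof}
The endpoints of an interval $G\in\mathcal G$ lie in no interval of $\mathcal G$, so $q=0$ there, and the formula for $q$ holds on $\overline G$. If $x,y\in\overline G$, then $|x-y|\le|G|$, so $|q(x)-q(y)|\le|b_G|\,\mathrm{Lip}(w)\,|x-y|/|G|\le|b_G|\,\mathrm{Lip}(w)\,(|x-y|/|G|)^\epsilon\le B\,\mathrm{Lip}(w)|x-y|^\epsilon$. If $x,y$ lie in no common $\overline G$, then $q(x)=0$ or $x\in G$ for some $G$ with an endpoint $x'$ between $x$ and $y$. As $q(x')=0$, in both cases $|q(x)|\le B\,\mathrm{Lip}(w)|x-y|^\epsilon$. The same holds for $|q(y)|$. Add the two bounds.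
\end{proof}

\subsection{The Cantor set and the semiconjugacy}

Let $\Theta=\sum_{k,i\in\mathbb Z}\ell_k\,\delta_{k\alpha+i}$ on $\mathbb R$; the points $k\alpha+i$ are pairwise distinct. Put $J(s)=\Theta([0,s))$ for $s\ge0$ and $J(s)=-\Theta([s,0))$ for $s<0$. Since $\mathbb Z+\alpha\mathbb Z$ is dense, $J$ is strictly increasing. It is left-continuous, $J(0)=0$, and $J(s+1)=J(s)+1$. Its jump $J(s^+)-J(s)$ is $\ell_k$ if $s=k\alpha+i$, and is $0$ if $s\notin\mathbb Z+\alpha\mathbb Z$. The \emph{gaps}
\[
G_{k,i}=\big(J(k\alpha+i),\,J((k\alpha+i)^+)\big)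
\]
are pairwise disjoint and $|G_{k,i}|=\ell_k$; we say that $G_{k,i}$ has index $k$ and lies over $k\alpha+i$. Let $\widetilde C=\mathbb R\setminus\bigcup G_{k,i}$ and $C=\widetilde C/\mathbb Z$. The set $\widetilde C$ is closed and 1-periodic. It is Lebesgue-null, because the gaps in $[0,1]=[J(0),J(1)]$ have total length $\sum\ell_k=1$.

Let $H_0(x)=\sup\{s:J(s)\le x\}$. By left-continuity the supremum is attained, so
\begin{equation}\label{eq:H0}
H_0(x)\ge s\iff x\ge J(s),\qquad\text{and}\qquad H_0^{-1}(s)=[J(s),J(s^+)]\quad\text{for every }s .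
\end{equation}
So $H_0$ is nondecreasing and onto, hence continuous, and $H_0(x+1)=H_0(x)+1$. Note that \emph{$H_0^{-1}(s)$ is a single point if $s\notin\mathbb Z+\alpha\mathbb Z$}. This will be used decisively in Section~\ref{sec:face}. Finally, let
\[
c_0=J(0^+)=\ell_0\in(0,1),
\]
so that $(0,c_0)=G_{0,0}$ is a gap and $0,c_0\in\widetilde C$. The flow will stop on the leaf through $c_0$.

\subsection{The diffeomorphism}

Let $\psi=1$ on $\widetilde C$ and $\psi(x)=1+\lambda_k\,w\big((x-J(k\alpha+i))/\ell_k\big)$ on $G_{k,i}$, and put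
\[
\widetilde h(x)=J(\alpha)+\int_0^x\psi .
\]

\begin{proposition}\label{prop:denjoy}
\begin{enumerate}
\item[(i)] $\widetilde h$ is the lift of a circle diffeomorphism $h$ that is $C^{1+\epsilon}$ for every $\epsilon<1$. Moreover $\widetilde h'\ge\frac12$, $\widetilde h(0)=J(\alpha)$, and $H_0\circ\widetilde h=H_0+\alpha$.
\item[(ii)] The Stieltjes measure $m=dH_0$ on the circle is the only $h$-invariant probability measure. It is atomless and carried by $C$, and $\int(\widetilde h-\mathrm{id})\,dm=\alpha$.
\item[(iii)] For every $r\in(0,1-c_0)$, $m((c_0,c_0+r))>0$, and every forward $h$-orbit enters $(c_0,c_0+r)$ infinitely often.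
\end{enumerate}
\end{proposition}

\begin{proof}
(i) By \eqref{eq:lambda} and $\max w\le2$, $\psi\ge\frac12$. For $\epsilon<1$ the numbers $|\lambda_k|\ell_k^{-\epsilon}$ are bounded, since $\ell_k^{-\epsilon}=\kappa^{-\epsilon}\big((|k|+29)\log^2(|k|+29)\big)^\epsilon$. So Lemma~\ref{lem:bumps}, applied to the family of all gaps with $b_{G_{k,i}}=\lambda_k$, shows that $\psi-1$, and hence $\psi$, is $\epsilon$-H\"older. Also $\psi$ is 1-periodic. Since $\int_{G_{k,i}}\psi=\ell_k(1+\lambda_k)=\ell_{k+1}$ and $\widetilde C$ is null, $\int_0^1\psi=1$. So $\widetilde h$ is the lift of a $C^{1+\epsilon}$ circle diffeomorphism.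

Let $s>0$. Up to a null set, $[0,J(s))$ is the union of the gaps over points $k\alpha+i\in[0,s)$. The integral of $\psi$ over such a gap is $\ell_{k+1}$, the mass that $\Theta$ gives to $(k\alpha+i)+\alpha$. So $\int_0^{J(s)}\psi=\Theta([\alpha,\alpha+s))=J(s+\alpha)-J(\alpha)$. For $s<0$ the same argument on $[J(s),0)$ gives $-\int_{J(s)}^0\psi=-\Theta([s+\alpha,\alpha))=J(s+\alpha)-J(\alpha)$. Hence $\widetilde h(J(s))=J(s+\alpha)$ for all $s$. For general $x$ let $s=H_0(x)$ and $s'>s$. By \eqref{eq:H0}, $J(s)\le x<J(s')$, so $J(s+\alpha)\le\widetilde h(x)<J(s'+\alpha)$ and $s+\alpha\le H_0(\widetilde h(x))<s'+\alpha$. Let $s'\downarrow s$.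

(ii) Since $H_0$ is continuous, $m$ has no atoms. Since $H_0$ is constant on gaps, $m(C)=1$. By (i), $m$ is $h$-invariant. Let $m'$ be any $h$-invariant probability measure. Then $(H_0)_*m'$ on $\mathbb R/\mathbb Z$ is invariant under the rotation by $\alpha$, hence is Lebesgue measure. So $m'(H_0^{-1}(s))=0$ for all $s$. For $x\in[0,1)$ and $s=H_0(x)$, the set $[0,x)$ differs from $[0,J(s))=H_0^{-1}([0,s))\cap[0,1)$ by a subset of $H_0^{-1}(s)$, up to a subset of $H_0^{-1}(0)$, and these have measure $0$. So $m'([0,x))=s=H_0(x)$. Hence $m'=m$. Put $g=H_0-\mathrm{id}$, which is periodic. Then $\widetilde h-\mathrm{id}=\alpha+g-g\circ h$, and integrating gives $\alpha$.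

(iii) We have $H_0(c_0)=0$. If $x>c_0=J(0^+)$, there is $s>0$ with $J(s)\le x$, so $H_0(x)>0$. Hence $m((c_0,c_0+r))>0$. Choose a continuous $b$ with $0\le b\le\mathbf 1_{(c_0,c_0+r)}$ and $\int b\,dm>0$. By unique ergodicity the Birkhoff averages of $b$ converge uniformly to $\int b\,dm>0$, so every forward orbit visits $\{b>0\}$ infinitely often.
\end{proof}

\section{Integer return times with finite mean}\label{sec:time}

\subsection{The slowing-down profile}

Let $\chi\in C_c^\infty((\frac12,\frac34))$ with $0\le\chi\le1$ and $\chi=1$ on $[\frac9{16},\frac{11}{16}]$. For $a\in[0,\frac12]$ and $t\in[0,1]$ put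
\[
U(a,t)=1-\chi(t)+\chi(t)\big(a+(t-\tfrac58)^2\big),\qquad F(a)=\int_0^1\frac{dt}{U(a,t)} .
\]
$U$ will be the vertical speed on a leaf with parameter $a$, and $F(a)$ the time needed to climb from $t=0$ to $t=1$. On $\mathrm{supp}\,\chi$ we have $a+(t-\frac58)^2\le\frac12+\frac1{64}<1$. So $0\le U\le1$, $F\ge1$, and $U=0$ only at $(a,t)=(0,\frac58)$. The function $F$ is continuous and strictly decreasing on $(0,\frac12]$, and by monotone convergence $F(a)\to F(0)=\infty$ as $a\to0$. If $|t-\frac58|\ge\frac1{16}$, then $U$ is a convex combination of $1$ and a number $\ge\frac1{256}$, so $U\ge\frac1{256}$. If $|t-\frac58|<\frac1{16}$, then $U=a+(t-\frac58)^2$. Hence, with $C_F=\pi+256$,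
\begin{equation}\label{eq:F}
F(a)\le\pi a^{-1/2}+256\le C_F\,a^{-1/2}\qquad(0<a\le\tfrac12).
\end{equation}

\subsection{The parameters}

For $j\ge1$ let
\[
N_j=\big\lceil\alpha^{-2j}(j+1)^{-2}\big\rceil+\big\lceil F(\tfrac12)\big\rceil .
\]
This is nondecreasing, because $\alpha^{-2}>\frac94\ge\frac{(j+2)^2}{(j+1)^2}$. Also $N_j\to\infty$ and $N_j>F(\frac12)$. So there is $A_j\in(0,\frac12)$ with $F(A_j)=N_j$. The sequence $A_j$ is nonincreasing and tends to $0$, and by \eqref{eq:F}, $A_j\le(C_F/N_j)^2\le C_F^2\,\alpha^{4j}(j+1)^4$.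

Let $x_j=J(d_j)$ and $e_j=\ell_{k_j}$, so that $(x_j,x_j+e_j)$ is the gap over $d_j$. Since $J$ is strictly increasing and $0<d_{j+1}<d_j<1$,
\[
c_0<x_{j+1}+e_{j+1}<x_j,\qquad x_1+e_1<1,\qquad x_j\downarrow J(0^+)=c_0 .
\]
As $k_j+29\le30\,\alpha^{-2j}$, there is $\kappa'>0$ with $e_j\ge \kappa'\alpha^{2j}j^{-2}$. Hence, for every $\epsilon<1$,
\begin{equation}\label{eq:balance}
\sup_jA_j\,e_j^{-1-\epsilon}\le\sup_j\,C_F^2(\kappa')^{-1-\epsilon}\,\alpha^{(2-2\epsilon)j}(j+1)^4j^{2+2\epsilon}<\infty .
\end{equation}

\subsection{The function $a$ and the return time}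

Define $\theta$ on $[c_0,1]$ by $\theta(x)=(A_j-A_{j+1})e_j^{-1}\,w((x-x_j)/e_j)$ on $(x_j,x_j+e_j)$, $j\ge1$, and $\theta=0$ elsewhere. Since $0\le(A_j-A_{j+1})e_j^{-1}\cdot e_j^{-\epsilon}\le A_je_j^{-1-\epsilon}$, \eqref{eq:balance} and Lemma~\ref{lem:bumps} show that $\theta$ is $\epsilon$-H\"older for every $\epsilon<1$. Put
\[
a(x)=\int_{c_0}^x\theta\quad(c_0\le x\le1),\qquad a(x)=A_1\,\gamma(x/c_0)\quad(0\le x\le c_0),
\]
where $\gamma\in C^\infty([0,1],[0,1])$ satisfies $\gamma=1$ near $0$, $\gamma(y)=(1-y)^2$ near $1$, and $\gamma>0$ on $[0,1)$. Since $\int\theta$ over the $j$-th gap is $A_j-A_{j+1}$ and $A_j\to0$,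
\begin{equation}\label{eq:a}
a=A_j\ \text{on }[x_j+e_j,x_{j-1}]\ (j\ge2),\qquad a=A_1\ \text{on }[x_1+e_1,1].
\end{equation}
At $c_0$ both pieces have value and derivative $0$; near $0\equiv1$ both are constant, equal to $A_1$. So $a:\mathbb R/\mathbb Z\to[0,\frac12)$ is $C^{1+\epsilon}$ for every $\epsilon<1$, and it vanishes only at $c_0$. Let
\[
T=F\circ a:\mathbb R/\mathbb Z\to[1,\infty],
\]
a continuous function that is infinite only at $c_0$.

\begin{proposition}\label{prop:T}
$T(c)\in\{N_1,N_2,\dots\}\subset\mathbb N$ for every $c\in C\setminus\{c_0\}$, $T(0)=N_1$, and $\overline T:=\int T\,dm<\infty$.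
\end{proposition}

\begin{proof}
A point of $C\setminus\{c_0\}$ is either $0$, where $a=A_1$, or has a representative in $(c_0,1)$ outside all gaps, in particular outside the gaps $(x_j,x_j+e_j)$. By \eqref{eq:a}, $T=F(A_j)=N_j$ there for some $j$. Since $H_0(x_j)=H_0(x_j+e_j)=d_j$, \eqref{eq:a} also gives
\[
\overline T=N_1(1-d_1)+\sum_{j\ge1}N_{j+1}(d_j-d_{j+1}) ,\qquad d_j-d_{j+1}=\alpha^{2j+1}(1-\alpha^2)=\alpha^{2j+2}.
\]
Since $N_{j+1}\le\alpha^{-2j-2}(j+2)^{-2}+C'$ with $C'=1+\lceil F(\frac12)\rceil$, this is at most $N_1+\sum_{j\ge1}\big((j+2)^{-2}+C'\alpha^{2j+2}\big)<\infty$.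
\end{proof}

\section{The flow and the map}\label{sec:flow}

\subsection{The vector field}

We use coordinates $(x,t)$ on $\mathbb R^2$. Let $\sigma:[0,1]\to[0,1]$ be $C^\infty$ with $\sigma=0$ on $[0,\frac34]$ and $\sigma=1$ near $1$. For $t\in[0,1]$ let $h_t=(1-\sigma(t))\,\mathrm{id}+\sigma(t)\,\widetilde h$, an increasing diffeomorphism of $\mathbb R$ with $h_t'\ge\frac12$ that commutes with $x\mapsto x+1$, and put
\[
\xi(y,t)=\sigma'(t)\,(\widetilde h-\mathrm{id})(h_t^{-1}(y)),\qquad u(x,t)=U(a(x),t)\qquad(0\le t\le1).
\]
Both are extended 1-periodically in $t$. This costs no regularity, because $\xi=0$ and $u=1$ near $t\in\mathbb Z$. Let $X=(\xi,u)$, a $\mathbb Z^2$-periodic vector field; it is $C^{1+\epsilon}$ by the next lemma. Let $\widetilde\varphi_s$ be its flow on $\mathbb R^2$, $\varphi_s$ the induced flow on $\mathbb T^2$, and $\widetilde\Phi=\widetilde\varphi_1$, $\Phi=\varphi_1$.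

\begin{lemma}\label{lem:reg}
$X$ is $C^{1+\epsilon}$, and $\Phi$ is a $C^{1+\epsilon}$ diffeomorphism, for every $\epsilon<1$.
\end{lemma}

\begin{proof}
Fix $\epsilon<1$. The map $\Psi(x,t)=(h_t(x),t)$ of $\mathbb R\times[0,1]$ has bounded $\epsilon$-H\"older derivative, since $\partial_xh_t=1-\sigma+\sigma\psi$ and $\partial_th_t=\sigma'(\widetilde h-\mathrm{id})$, and its Jacobian is $h_t'\ge\frac12$. So $\Psi^{-1}$ is Lipschitz, and $D(\Psi^{-1})=(D\Psi)^{-1}\circ\Psi^{-1}$ is $\epsilon$-H\"older. Hence $\xi=(\sigma'\cdot(\widetilde h-\mathrm{id}))\circ\Psi^{-1}$ is $C^{1+\epsilon}$. So is $u$, because $U$ is smooth in $(a,t)$ and $a$ is $C^{1+\epsilon}$.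

The flow is $C^1$, and $Y_z(s)=D\widetilde\varphi_s(z)$ solves $\dot Y_z=DX(\widetilde\varphi_s(z))\,Y_z$, $Y_z(0)=I$. Let $\mathcal K=\sup\|DX\|$ and let $[DX]_\epsilon$ be the H\"older constant of $DX$. For $0\le s\le1$ we have $\|Y_z(s)\|\le e^{\mathcal K}$ and $\|\widetilde\varphi_s(z)-\widetilde\varphi_s(z')\|\le e^{\mathcal K}\|z-z'\|$. The difference $Q=Y_z-Y_{z'}$ satisfies $Q(0)=0$ and
\[
\dot Q=DX(\widetilde\varphi_s(z))\,Q+\big(DX(\widetilde\varphi_s(z))-DX(\widetilde\varphi_s(z'))\big)Y_{z'} .
\]
Gronwall's inequality gives $\|Q(1)\|\le e^{\mathcal K}\cdot[DX]_\epsilon\,e^{\epsilon\mathcal K}\|z-z'\|^\epsilon\,e^{\mathcal K}$. So $D\widetilde\Phi$ is $\epsilon$-H\"older. The same applies to $-X$ and $\widetilde\Phi^{-1}$.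
\end{proof}

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=5]
\fill[gray!18] (0,0) rectangle (1,0.5);
\draw (0,0) rectangle (1,1);
\foreach \x in {0.12,0.55,0.68} {
  \draw[gray] (\x,0) -- (\x,0.75) .. controls (\x,0.87) and (\x+0.25,0.87) .. (\x+0.25,1);
}
\draw[gray,dashed] (0.3,0) -- (0.3,0.75) .. controls (0.3,0.87) and (0.55,0.87) .. (0.55,1);
\draw[thick] (0.4,0) -- (0.4,0.75) .. controls (0.4,0.87) and (0.65,0.87) .. (0.65,1);
\foreach \y in {0,0.555,0.59,0.61,0.63,0.65,0.675} { \fill (0.4,\y) circle (0.010); }
\fill (0.65,1) circle (0.010);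
\draw[fill=white] (0.3,0.625) circle (0.014);
\node[left] at (0.3,0.625) {$p$};
\foreach \y in {0.17,0.25,0.33} { \draw[->] (0.92,\y) -- (0.78,\y); }
\node[left] at (0,0) {$t=0$};
\node[left] at (0,0.5) {$\frac12$};
\node[left] at (0,0.75) {$\frac34$};
\draw (0,0.75) -- (0.02,0.75);
\node[left] at (0,1) {$t=1$};
\node[below] at (0.3,0) {$c_0$};
\node[below] at (0.4,0) {$c$};
\node[above] at (0.65,1) {$h(c)$};
\end{tikzpicture}
\caption{The fundamental domain (schematic). Flow lines are vertical for $0\le t\le\frac34$; between $t=\frac34$ and $t=1$ they carry $x$ to $h(x)$. The flow stops only at $p=(c_0,\frac58)$. Black dots: the orbit at integer times of a point $(c,0)$ with $c\in C$ near $c_0$. It is slow near $p$ and, its return time being an integer, it lands exactly on $(h(c),1)$. The shear $P$ moves points to the left, and only inside the shaded strip, whose interior contains no dots.}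
\label{fig:flow}
\end{figure}

\emph{Orbits} (Figure~\ref{fig:flow}). For $t\in[0,\frac34]$ mod $1$ we have $X=(0,u)$, with $u=1$ if $t\in[0,\frac12]$. For $t\in[\frac34,1]$ mod $1$ we have $X=(\xi,1)$, and $\frac d{dt}h_t(x)=\sigma'(t)(\widetilde h-\mathrm{id})(x)=\xi(h_t(x),t)$. So $X$ is tangent to the curves $t\mapsto(h_t(x),t)$, $t\in[0,1]$. For $x\ne c_0$ mod $1$ the orbit of $(x,0)$ reaches level $\frac12$ at time $\frac12$ and reaches $(\widetilde h(x),1)$ at time exactly $T(x)$. The only zero of $X$ mod $\mathbb Z^2$ is $p=(c_0,\frac58)$, and $0\le u\le1$ everywhere. The orbit of $(c_0,0)$ tends to $p$ and never reaches level $1$.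

\begin{lemma}\label{lem:slow}
For every neighborhood $V$ of $p$ there is $r\in(0,1-c_0)$ such that, if $0<|x-c_0|<r$, the $\varphi$-orbit of $(x,0)$ stays in $V$ during an interval of positive times of length at least $2$ before it reaches level $t=1$.
\end{lemma}

\begin{proof}
Let $V\supset(c_0-r_0,c_0+r_0)\times(\frac58-r_0,\frac58+r_0)$ with $r_0\le\frac1{16}$, so that $\chi=1$ in this box. For $0<|x-c_0|<r_0$ the orbit is vertical for $0\le t\le\frac34$, so it stays in $V$ during a time interval of length at least $\int_{-r_0}^{r_0}\frac{ds}{a(x)+s^2}$, which tends to $\infty$ as $x\to c_0$.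
\end{proof}

\subsection{The leaf function}

Let $H(x,t)=H_0(h_t^{-1}(x))$ for $t\in[0,1]$, extended by $H(x,t+1)=H(x,t)-\alpha$. This is consistent at $t=1$, since $H_0\circ\widetilde h^{-1}=H_0-\alpha$. The function $H$ is continuous and nondecreasing in $x$. On the curve $t\mapsto(h_t(x),t)$ it has the value $H_0(x)$, and on the continuation through $(\widetilde h(x),1)$ the value $H_0(\widetilde h(x))-\alpha=H_0(x)$. So $H\circ\widetilde\varphi_s=H$. With $\eta=(1,-\alpha)$,
\begin{equation}\label{eq:Hper}
H(z+k)=H(z)+\langle k,\eta\rangle\quad(k\in\mathbb Z^2),\qquad M:=\sup_z|H(z)-\langle z,\eta\rangle|<\infty ,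
\end{equation}
the second because $H-\langle\cdot,\eta\rangle$ is continuous and $\mathbb Z^2$-periodic. Finally, $\{x:H(x,t)=s\}=h_t(H_0^{-1}(s))$ for $t\in[0,1]$, and a shift of $t$ by an integer changes $s$ by an element of $\alpha\mathbb Z$. So by \eqref{eq:H0}
\begin{equation}\label{eq:single}
\text{if }s\notin\mathbb Z+\alpha\mathbb Z,\text{ then }\{x:H(x,t)=s\}\text{ is a single point for every }t\in\mathbb R .
\end{equation}

\subsection{The map}

Let $\beta\ge0$ be $C^\infty$ and 1-periodic with support in $(0,\frac12)+\mathbb Z$ and $\beta(\frac14)=\widetilde h(0)=J(\alpha)>0$. Put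
\[
\widetilde P(x,t)=(x-\beta(t),t),\qquad\widetilde f=\widetilde P\circ\widetilde\Phi,\qquad f=P\circ\Phi ,
\]
where $P$ is induced by $\widetilde P$. Then $f$ is isotopic to the identity and is a $C^{1+\epsilon}$ diffeomorphism for every $\epsilon<1$. Because $\beta\ge0$ and $H$ is nondecreasing in $x$,
\begin{equation}\label{eq:drop}
H\circ\widetilde f\le H .
\end{equation}
Hence $\langle\widetilde f^{\,k}(z)-z,\eta\rangle\le2M$ for all $z$ and $k\ge0$, so that
\begin{equation}\label{eq:half}
\langle\cdot,\eta\rangle\le0\quad\text{on }R=\rho(\widetilde f).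
\end{equation}
Let $L=\{\langle\cdot,\eta\rangle=0\}=\mathbb R(\alpha,1)$, a line of irrational slope. Here the one-sidedness of the shear is used: it keeps $R$ on one side of $L$.

\section{The measure and the interior}\label{sec:measure}

Let $Z_0=\{t\in[\frac12,1]\bmod1\}$, a closed set on which $P=\mathrm{id}$. If $c\in C\setminus\{c_0\}$ and $1\le j\le T(c)-1$, then $\varphi_j(c,0)$ has $t$-coordinate in $[\frac12,1)$, because level $\frac12$ is reached at time $\frac12$ and level $1$ at time $T(c)$. For $j=0$ it has $t=0\equiv1$. So the probability measure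
\[
\mu=\frac1{\overline T}\int_{C\setminus\{c_0\}}\ \sum_{j=0}^{T(c)-1}\delta_{\varphi_j(c,0)}\,dm(c)
\]
satisfies $\mu(Z_0)=1$. (Recall that $m(C\setminus\{c_0\})=1$ and that $T$ takes countably many values on this set.)

\begin{proposition}\label{prop:mu}
$\mu$ is $f$-invariant and $\rho(\mu)=v:=\frac1{\overline T}(\alpha,1)$. The point $p$ belongs to $\mathrm{supp}(\mu)$, and $\widetilde f(\widetilde p)=\widetilde p$. The rotation set $R$ has nonempty interior.
\end{proposition}

\begin{proof}
\emph{Invariance.} For $c\in C\setminus\{c_0\}$ the return time $T(c)$ is an integer (Proposition~\ref{prop:T}) and $\varphi_{T(c)}(c,0)=(h(c),0)$. So the sums telescope, and since $m$ is $h$-invariant,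
\[
\Phi_*\mu-\mu=\frac1{\overline T}\int\big(\delta_{(h(c),0)}-\delta_{(c,0)}\big)\,dm(c)=0 .
\]
As $P=\mathrm{id}$ on $Z_0$ and $\mu(Z_0)=1$, $f_*\mu=P_*\Phi_*\mu=P_*\mu=\mu$.

\emph{Rotation vector.} Since $\Phi_*\mu=\mu$, $\Phi(z)\in Z_0$ for $\mu$-a.e.\ $z$, so $\widetilde f$ and $\widetilde\Phi$ have the same displacement at $z$. Over $j=0,\dots,T(c)-1$ the displacements of $\widetilde\Phi$ add up to $\widetilde\varphi_{T(c)}(c,0)-(c,0)=(\widetilde h(c)-c,1)$. Hence, by Proposition~\ref{prop:denjoy}(ii), $\rho(\mu)=\frac1{\overline T}\int(\widetilde h(c)-c,\,1)\,dm(c)=\frac1{\overline T}(\alpha,1)$.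

\emph{The point $p$.} From $X(\widetilde p)=0$ and $\beta(\frac58)=0$ we get $\widetilde f(\widetilde p)=\widetilde p$. Given a neighborhood $V$ of $p$, take $r$ from Lemma~\ref{lem:slow}. For $c\in C\cap(c_0,c_0+r)$ the time interval in that lemma contains an integer $j$ with $0<j<T(c)$, and $\varphi_j(c,0)\in V$. So $\mu(V)\ge m((c_0,c_0+r))/\overline T>0$ by Proposition~\ref{prop:denjoy}(iii).

\emph{Interior.} Let $y=(0,\frac14)=\widetilde\varphi_{1/4}(0,0)$. Since $T(0)=N_1$, we have $\widetilde\varphi_{N_1}(y)=\widetilde\varphi_{1/4}(\widetilde h(0),1)=(\widetilde h(0),\frac54)$. For $1\le j<N_1$ the point $\widetilde\varphi_j(y)=\widetilde\varphi_{j+1/4}(0,0)$ has $t\in[\frac12,1)$, where $\widetilde P=\mathrm{id}$. Hence $\widetilde f^{\,j}(y)=\widetilde\varphi_j(y)$ for $j<N_1$, and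
\[
\widetilde f^{\,N_1}(y)=\widetilde P\big(\widetilde h(0),\tfrac54\big)=\big(\widetilde h(0)-\beta(\tfrac14),\tfrac54\big)=y+(0,1).
\]
So $(0,\frac1{N_1})\in R$. Also $0\in R$ because of $\widetilde p$, and $v=\rho(\mu)\in R$. These three points are not collinear and $R$ is convex.
\end{proof}

Since $v\ne0$ is not the rotation vector of $p\in\mathrm{supp}(\mu)$, we have proved items (1) and (3) of Theorem~\ref{thm:main}. It remains to see that $v$ is extremal. This means that, along $L$, nothing moves faster than $\mu$.

\section{The face $R\cap L$}\label{sec:face}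

An invariant measure with rotation vector in $L$ cannot afford to lose height $H$ on average. The shear is invisible to $H$ in just one way: it may move points within a level set $\{H=s\}$, $s\in\mathbb Z+\alpha\mathbb Z$, which is a whole band of leaves over a gap. The integer translates of such a band lie at different heights. So a lifted orbit that stays in the band can come back near its starting point on the torus only by coming back near it in the plane, and recurrence forces rotation vector $0$. On all other levels $H$ detects the shear at once, by \eqref{eq:single}, and the dynamics is that of the flow, whose speed is controlled as in Section~\ref{ss:model1}.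

\begin{lemma}\label{lem:face}
Let $\nu$ be an ergodic $f$-invariant probability measure with $\langle\rho(\nu),\eta\rangle=0$. Then $\rho(\nu)\in[0,v]$. If moreover $\rho(\nu)\ne0$, then for $\nu$-a.e.\ $z$ and every lift $\widetilde z$: $\widetilde f^{\,k}(\widetilde z)=\widetilde\Phi^k(\widetilde z)$ for all $k\ge0$, and the $\varphi$-orbit of $z$ crosses $\{t=0\}$ at infinitely many positive times, the consecutive crossing points being of the form $(h^i(x_0),0)$, $i\ge0$, with $h^i(x_0)\ne c_0$.
\end{lemma}

\begin{proof}
By \eqref{eq:Hper} and \eqref{eq:drop} the function $D(z)=H(\widetilde z)-H(\widetilde f(\widetilde z))\ge0$ is well defined and continuous on $\mathbb T^2$. Since $H-\langle\cdot,\eta\rangle$ is periodic, it contributes a coboundary, and $\int D\,d\nu=-\langle\rho(\nu),\eta\rangle=0$. So, for $\nu$-a.e.\ $z$, $D(f^k(z))=0$ for all $k\ge0$.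

Let $E$ be the set of $z\in\mathbb T^2$ whose lifts satisfy $H(\widetilde z)\in\mathbb Z+\alpha\mathbb Z$. By \eqref{eq:Hper}, $E=\pi(H^{-1}(0))$, a countable union of compact sets. If $D(z)=0$, then $z\in E\iff f(z)\in E$. So $E$ is invariant mod $\nu$, and $\nu(E)\in\{0,1\}$.

\emph{Case $\nu(E)=1$.} Since $\alpha$ is irrational, $\langle k,\eta\rangle=0$ with $k\in\mathbb Z^2$ only for $k=0$. So each $z\in E$ has exactly one lift $\tau(z)$ with $H(\tau(z))=0$. For a.e.\ $z$ and all $k\ge0$ we have $H(\widetilde f^{\,k}(\tau(z)))=0$, that is, $\widetilde f^{\,k}(\tau(z))=\tau(f^k(z))$. The sets $B_r=\{z\in E:\|\tau(z)\|\le r\}=\pi\big(H^{-1}(0)\cap\{\|\cdot\|\le r\}\big)$, $r\in\mathbb N$, are compact and exhaust $E$. Fix $r$ with $\nu(B_r)>0$. By Poincar\'e recurrence a.e.\ $z\in B_r$ returns to $B_r$ at times $k_i\to\infty$, and then $\|\widetilde f^{\,k_i}(\tau(z))\|\le r$. By Birkhoff's theorem, $\rho(\nu)=\lim(\widetilde f^{\,k_i}(\tau(z))-\tau(z))/k_i=0$.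

\emph{Case $\nu(E)=0$.} For a.e.\ $z$ write $\widetilde\Phi(\widetilde z)=(y,t)$. Then $H(y,t)=H(\widetilde z)\notin\mathbb Z+\alpha\mathbb Z$, and since $D(z)=0$,
\[
H(y-\beta(t),t)=H(\widetilde f(\widetilde z))=H(\widetilde z)=H(y,t).
\]
By \eqref{eq:single}, $\beta(t)=0$, so $\widetilde f(\widetilde z)=\widetilde\Phi(\widetilde z)$. For a.e.\ $z$ this applies to all points $f^k(z)$, $k\ge0$, so $\widetilde f^{\,k}(\widetilde z)=\widetilde\Phi^k(\widetilde z)$ for all $k\ge0$, and by Birkhoff's theorem this sequence has mean displacement $\rho(\nu)$. As $\langle\rho(\nu),\eta\rangle=0$, $\rho(\nu)=\omega(\alpha,1)$ for some $\omega\in\mathbb R$, and $\omega\ge0$ because $u\ge0$.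

Suppose $\omega>0$. Then $t\to\infty$ along the flow orbit of $\widetilde z$. From some integer level on, the orbit crosses consecutive integer levels at points whose first coordinates mod $1$ are $x_i=h^i(x_0)$, $i\ge0$, at positive times $\tau_i$ with $\tau_{i+1}-\tau_i=T(x_i)<\infty$. In particular $x_i\ne c_0$. Since $t$ is nondecreasing along the flow with speed at most $1$, the convergence $t(\widetilde\varphi_s(\widetilde z))/s\to\omega$ along integers $s$ extends to real $s\to\infty$. So $\omega=\lim_ii/\tau_i$. For each $k\in\mathbb N$ the function $\min(T,k)$ is continuous, and by unique ergodicity of $h$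
\[
\frac1\omega=\lim_{I\to\infty}\frac{\tau_I}I\ \ge\ \lim_{I\to\infty}\frac1I\sum_{i<I}\min(T,k)(h^i(x_0))=\int\min(T,k)\,dm .
\]
As $k\to\infty$ the right side tends to $\overline T$ by monotone convergence. So $0<\omega\le1/\overline T$ and $\rho(\nu)=\omega(\alpha,1)\in[0,v]$.

If $\rho(\nu)\ne0$, we are in the second case with $\omega>0$, and all the assertions have been shown.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(2)}]
By \eqref{eq:half}, and since $0\in R$, $L$ is a supporting line of $R$. Let $q\in R\cap L$. Then $q=\rho(\nu)$ for some $\nu\in M_{inv}(f)$. For the ergodic components $\nu_e$ of $\nu$ the numbers $\langle\rho(\nu_e),\eta\rangle$ are $\le0$ with mean $\langle q,\eta\rangle=0$, so they vanish for almost every component. By Lemma~\ref{lem:face}, $\rho(\nu_e)\in[0,v]$ for almost every component. Since $[0,v]$ is compact and convex, $q\in[0,v]$. Conversely $0,v\in R$, and $R$ is convex. So $R\cap L=[0,v]$.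

If $v$ is a convex combination, with positive weights, of $z_1,z_2\in R$, then $z_1,z_2\in L$ because $\langle\cdot,\eta\rangle\le0$ on $R$. So both lie in $[0,v]$, and both equal its endpoint $v$. Hence $v$ is extremal.
\end{proof}

\begin{remark}
All invariant measures on $\mathrm{supp}(\mu)$ have rotation vectors in $[0,v]$, so by Corollary~\ref{cor:answer} these vectors are exactly the points of $[0,v]$. Indeed, $\mathrm{supp}(\mu)\subset Z_0$ is $\Phi$-invariant, so $f=\Phi$ on it, $D=0$ there, and the rotation vectors lie in $R\cap L$.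
\end{remark}

\section{No compact invariant set realizes $v$}\label{sec:nocompact}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(4)}]
Suppose that a nonempty compact invariant set $K$ realizes $v$. Let $\nu$ be an ergodic $f$-invariant probability measure with $\nu(K)=1$. By Birkhoff's theorem $\rho(\nu)=v\neq0$. So the second part of Lemma~\ref{lem:face} applies to some $z\in K$: its forward $f$-orbit is its forward $\Phi$-orbit, and its flow orbit crosses $\{t=0\}$ at points $(h^i(x_0),0)$ with $h^i(x_0)\ne c_0$. By Proposition~\ref{prop:denjoy}(iii) these points come arbitrarily close to $(c_0,0)$. By Lemma~\ref{lem:slow}, for every neighborhood $V$ of $p$ the flow orbit of $z$ stays in $V$ during an interval of positive times of length at least $2$. This interval contains an integer $k$, and $f^k(z)=\varphi_k(z)\in V$. Hence $p$ is in the closure of the forward $f$-orbit of $z$, so $p\in K$. But $p$ has rotation vector $0\ne v$, a contradiction.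
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Regularity, and what survives}\label{sec:remarks}

\begin{remark}\label{rem:C2}
\emph{The map $f$ is not $C^2$}; in fact $Df$ is not Lipschitz. Suppose it were. Then $\Phi=P^{-1}\circ f$ and $\Phi^{N_1}$ have Lipschitz derivative too. By construction $a=A_1$, hence $T=N_1$, in a neighborhood of $0\in\mathbb R/\mathbb Z$, so $\widetilde\Phi^{N_1}(x,0)=(\widetilde h(x),1)$ for small $|x|$. Thus $\psi=\widetilde h'$ would be Lipschitz near $0$, with some constant $\Lambda_0$. On a gap of index $k$ the function $|\psi-1|$ vanishes at the endpoints and has maximum $|\lambda_k|\max w\ge|\lambda_k|$. So $|\lambda_k|\le\Lambda_0\ell_k$ for every gap of index $k$ near $0$. Since $J$ is left-continuous at $0$, all gaps over points $k\alpha+i<0$ close to $0$ are of this kind, and they include infinitely many indices $k\ge0$. But for $k\ge0$ we have $|\lambda_k|\ge1-\frac{k+29}{k+30}=\frac1{k+30}$, while $\ell_k=\kappa/\big((k+29)\log^2(k+29)\big)$, a contradiction for large $k$.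
\end{remark}

\begin{remark}
This remark concerns general maps, and the letters $z$, $\eta$, $L$, $M$ are used afresh. Let $f\in\mathrm{Diff}^{1+\epsilon}_0(\mathbb T^2)$ be any diffeomorphism whose rotation set has nonempty interior, let $\mu\in M_{inv}(f)$ be such that $z=\rho(\mu)$ is extremal, and let $L=\{\langle\cdot,\eta\rangle=\langle z,\eta\rangle\}$, $\eta\ne0$, be a supporting line at $z$, with $\langle\cdot,\eta\rangle\le\langle z,\eta\rangle$ on $\rho(\widetilde f)$. As noted in Section~1, $\mu$-a.e.\ point has rotation vector $z$. Moreover, \emph{for every $x\in\mathrm{supp}(\mu)$ all limit points of $(\widetilde f^{\,k}(\widetilde x)-\widetilde x)/k$ lie in $L\cap\rho(\widetilde f)$}.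

To see this we use the theorem of Le Calvez and Tal \cite{LCT} that, when $\rho(\widetilde f)$ has nonempty interior, the distance from $\widetilde f^{\,k}(\widetilde x)-\widetilde x$ to $k\rho(\widetilde f)$ is bounded uniformly in $\widetilde x$ and $k\ge0$. It gives a constant $M$ with
\[
S_k(x):=\langle\widetilde f^{\,k}(\widetilde x)-\widetilde x-kz,\eta\rangle\le M\qquad\text{for all }x\text{ and }k\ge0 .
\]
Put $S=\sup_{k\ge0}S_k\in[0,M]$. From $S_{k+1}=S_1+S_k\circ f$ we get $S\ge S_1+S\circ f$. Since $\int S_1\,d\mu=\langle\rho(\mu)-z,\eta\rangle=0$ and $\mu$ is invariant, equality holds $\mu$-a.e. So $S_k=S-S\circ f^k$ and $|S_k|\le M$ $\mu$-a.e.\ for all $k\ge0$. By continuity $|S_k|\le M$ on $\mathrm{supp}(\mu)$. Dividing by $k$ shows that all limit points lie in $L$, and they lie in $\rho(\widetilde f)$ by definition.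

If $L\cap\rho(\widetilde f)=\{z\}$, this is realization. Theorem~\ref{thm:main} shows that for a nondegenerate face the assertion cannot be improved to realization.
\end{remark}

\begin{thebibliography}{9}
\bibitem{AZ} Salvador Addas-Zanata, \emph{Uniform bounds for diffeomorphisms of the torus and a conjecture of P. Boyland}, arXiv:1403.7533 (2014).
\bibitem{LCT} Le Calvez and Tal, \emph{Forcing theory for transverse trajectories of surface homeomorphisms}, Invent. Math. (2018).
\end{thebibliography}

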